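
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}

\title{The partition dimension of a projective plane of order $q$ is asymptotically $2\log_2 q$}


\begin{abstract}
A partition of the vertex set of a connected graph is resolving if every vertex is determined by its distances to the classes; the partition dimension is the least number of classes in a resolving partition. We show that the incidence graph of every projective plane of order $q$ has partition dimension $(2+o(1))\log_2 q$, uniformly over all planes, which answers a question posed by Bl\'azsik and Nagy. More precisely, the partition dimension lies between $2\log_2 q+1-o(1)$ and $2\log_2 q+2\sqrt{\log_2 q}+5$ for large $q$. For the upper bound, random small classes of lines and points give every vertex a code in such a way that each code is shared by only a few vertices, and the large set of remaining vertices is then cut so as to separate those with equal codes.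
\end{abstract}

\section{The question and the answer}

Let $\Pi_q$ be a projective plane of order $q\ge 2$: any two distinct points lie on exactly one common line, any two distinct lines meet in exactly one point, every line has $q+1$ points and every point lies on $q+1$ lines. Its \emph{incidence graph} $G(\Pi_q)$ is the bipartite graph whose vertices are the points and the lines, a point being adjacent to a line when they are incident.

In a connected graph $G$ write $d(u,v)$ for the length of a shortest path from $u$ to $v$, and $d(v,S)=\min_{s\in S}d(v,s)$ for a nonempty set $S$ of vertices. Given an ordered partition $\mathcal P=(S_1,\dots,S_k)$ of $V(G)$, the \emph{representation} of a vertex $v$ is the vector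
\[
r(v\mid \mathcal P)=(d(v,S_1),\dots,d(v,S_k)).
\]
The partition is \emph{resolving} if distinct vertices have distinct representations, and the \emph{partition dimension} $\mathrm{pd}(G)$ is the least number of classes of a resolving partition.

Throughout,
\[
n=q^2+q+1,\qquad N=q+1,\qquad L=\log_2 n,\qquad \lambda=\log_2 q ,
\]
so $\Pi_q$ has $n$ points and $n$ lines, and each vertex of $G(\Pi_q)$ has $N$ neighbors. Since $q^2<n\le 2q^2$, we have $2\lambda<L\le 2\lambda+1$, and in fact $L=2\lambda+o(1)$.

In $G(\Pi_q)$ all distances are at most $3$. Apart from naming the class of a point, each coordinate of its representation carries only one bit (Section~\ref{sec:dist}), so about $\log_2 n\approx 2\log_2 q$ classes are needed to tell $n$ points apart. In the other direction, random codes are likely to be distinct once the number of possible codes is much larger than the number of pairs of points, which is about $n^2/2$; this suggests that about $4\log_2 q$ classes suffice. Bounds of these two sizes are known: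
\[
(2+o(1))\log_2 q\le \mathrm{pd}(G(\Pi_q))\le (4+o(1))\log_2 q .
\]
The question, posed in \cite{BN}, is whether $\mathrm{pd}(G(\Pi_q))=(c+o(1))\log_2 q$ for some constant $c$ that depends neither on $q$ nor on the plane, with $o(1)\to0$ as $q\to\infty$ uniformly over all planes of order $q$. It is, with $c=2$.

\begin{theorem}\label{thm:A}
There is an absolute constant $q_0$ such that for all $q\ge q_0$ and every projective plane $\Pi_q$ of order $q$,
\[
L-\log_2(2L)\ \le\ \mathrm{pd}(G(\Pi_q))\ \le\ L+2\sqrt L+3 .
\]
Consequently $\mathrm{pd}(G(\Pi_q))=(2+o(1))\log_2 q$, uniformly over all planes of order $q$.
\end{theorem}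

Both bounds can be sharpened.

\begin{theorem}\label{thm:B}
For all sufficiently large $q$ and every projective plane $\Pi_q$ of order $q$,
\[
2\log_2 q+1-o(1)\ \le\ \mathrm{pd}(G(\Pi_q))\ \le\ 2\log_2 q+2\sqrt{\log_2 q}+5 .
\]
\end{theorem}

``For large $q$'' always means for all $q$ above an absolute constant, and every $o(1)$ depends on $q$ only. Nothing about the plane is used beyond the incidence properties listed above. We do not determine the second-order term, which lies between $1-o(1)$ and $2\sqrt{\log_2 q}+5$.

\subsection*{The idea}

Think of the points only. A class supplies a useful bit about a random point if its lines cover about half of the points. A random set of about $q\ln 2$ of the roughly $q^2$ lines does this. Hence $K=O(\log q)$ disjoint such classes use up a vanishing fraction of the lines. They assign to each point $P$ a code $X(P)\subseteq\{1,\dots,K\}$, namely the set of those classes that contain a line through $P$.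

Pretend that the codes are independent and uniform. The expected number of pairs of points with equal code is about $n^2 2^{-K}/2$, so making all codes distinct needs $K\approx 2\log_2 n\approx 4\log_2 q$. But distinct codes are more than we need. Almost all vertices are still unassigned, we may distribute them among further classes as we please, and \emph{vertices in different classes are resolved automatically}. So for the unassigned points it is enough that no $t+1$ points share a code: then $t$ further classes separate those with equal code. The expected number of bad $(t+1)$-sets is at most about $n^{t+1}2^{-tK}$, which is small when $K$ is slightly more than $(1+\frac1t)L$. The total number of classes is about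
\[
\Big(1+\frac1t\Big)L+t .
\]
For $t=1$ this is about $2L\approx 4\log_2q$; for $t=2$ it is about $\frac32L\approx3\log_2 q$; for $t\approx\sqrt L$ it is about $L+2\sqrt L=(2+o(1))\log_2 q$.

Three matters need care. First, the codes are not independent: two points share a line, and a line carries only one label. Section~\ref{sec:codes} shows that this costs at most a factor close to $1$ as long as $t=o(\log q)$. Second, lines have to be resolved as well as points. Separate families of classes for the two kinds would cost about $2L$. Instead every coding class contains both lines, which encode points, and points, which encode lines. Third, the vertices inside a coding class can no longer be distributed, and their own class gives them no bit. But these classes are so small that the other coding classes suffice to tell their members apart.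

\section{What a partition sees, and the counting bound}\label{sec:dist}

In $G(\Pi_q)$ a point and a line are at distance $1$ or $3$, two distinct points are at distance $2$, and so are two distinct lines. Hence if $P$ is a point and $S\not\ni P$ is a nonempty set of vertices, then
\begin{equation}\label{eq:dist}
d(P,S)=\begin{cases}1&\text{if $S$ contains a line through $P$,}\\ 2&\text{if not, and $S$ contains a point,}\\ 3&\text{if $S$ consists of lines, none of them through $P$.}\end{cases}
\end{equation}
Whether the second or the third value is the alternative to $1$ depends on $S$ alone. So a class $S$ not containing $P$ tells us one bit: whether it contains a line through $P$. The same holds with points and lines exchanged. We use this duality throughout: the dual of a plane of order $q$ is again a plane of order $q$, with the same incidence graph.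

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:A}]
Let $k=\mathrm{pd}(G(\Pi_q))$ and fix a resolving partition with $k$ classes. By \eqref{eq:dist} the representation of a point in a given class is determined by $k-1$ bits, one for each other class. So each class contains at most $2^{k-1}$ points and $n\le k2^{k-1}$, that is, $k\ge L+1-\log_2k$. If $k\le 2L$, this gives $k\ge L-\log_2(2L)$. If $k>2L$, the claimed bound is trivial.
\end{proof}

\section{Random codes}\label{sec:codes}

\subsection*{Labels and codes}

Let $p=1-2^{-1/N}$, so that
\[
(1-p)^N=\tfrac12,\qquad p\le\frac{\ln2}{N}<\frac1N .
\]
Let $K\ge 1$ be an integer with $K\le N/2$, so $Kp\le\frac12$, and write $[K]=\{1,\dots,K\}$. Label the vertices of $G(\Pi_q)$, points and lines alike, independently: each vertex receives label $i$ with probability $p$ for each $i\in[K]$, and label $0$ with probability $1-Kp$. The \emph{code} $X(v)\subseteq[K]$ of a vertex $v$ is the set of nonzero labels of its neighbors. Thus codes of points depend on the labels of lines only, and vice versa. The choice of $p$ makes $\Pr(i\in X(v))=1-(1-p)^N=\frac12$ for each $i\in[K]$.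

\subsection*{Two points and one label}

Let $P\ne P'$ be points, and fix one label $i\in[K]$. How likely is it that $i$ fails to distinguish their codes? Put $s=(1-p)^q=\frac1{2(1-p)}$. With probability $p$ the common line has label $i$, and then $i$ lies in both codes. Otherwise each of the two points has $q$ further lines, all different, so $i$ is missing from the two codes independently, each with probability $s$. The codes agree at $i$ with probability
\[
p+(1-p)\big(s^2+(1-s)^2\big)=p+(1-p)(1-2s+2s^2)=p+(1-p)-1+s=s=2^{-q/(q+1)},
\]
where we used $2(1-p)s=1$. This is very nearly $\frac12$: the shared line contributes only a factor $2^{1/N}$.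

For several labels and several points two new effects appear. First, labels compete: a line labeled $1$ cannot be labeled $2$. Second, if all of $r+1$ points lie on one line and that line has label $i$, then $i$ enters all $r+1$ codes at one stroke; an event that ``should'' have probability about $2^{-r}$ has become certain. The second effect is rare, as it needs one particular line to have nonzero label, which happens with probability $Kp$, of order $(\log q)/q$ when $K$ is of order $\log q$; but it gains a factor $2^{r}$. We therefore keep $r$ well below $\log_2 q$.

\begin{lemma}\label{lem:codes}
Let $I\subseteq[K]$, and let $T$ be a set of $r+1\ge2$ points. Then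
\[
\Pr\big(X(P)\cap I\text{ is the same for all }P\in T\big)\le 2^{-r|I|}\exp\!\Big(\frac{Kr^2+4K^2r+r^2K2^{r+1}}{N}\Big).
\]
In particular, for large $q$, if $K\le 3L$ and $r\le3\sqrt L$, the probability is at most $2\cdot2^{-r|I|}$. The same holds for sets $T$ of lines.
\end{lemma}

\begin{proof}
The case of lines is dual, so let $T=\{P_0,\dots,P_r\}$ consist of points. We compare each $P_a$, $a\ge1$, with $P_0$, after fixing the labels of the lines that two points of $T$ share. Let $M$ be the set of lines that contain at least two points of $T$; then $|M|\le\binom{r+1}2\le r^2$. The other lines through $P_a$ are called \emph{private} to $P_a$. At most $r$ lines of $M$ pass through $P_a$, so $P_a$ has $m_a\ge N-r$ private lines, and no line is private to two points.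

\emph{Conditioning.} Fix the labels of the lines in $M$ and of the private lines of $P_0$. This determines $A=X(P_0)\cap I$. It also determines, for $a\ge1$, the set $J_a\subseteq I$ of those elements of $I$ that occur as labels of lines of $M$ through $P_a$. The labels of the private lines of $P_1,\dots,P_r$ are still random and independent. Fix $a\ge1$ and put $z=|I\setminus A|$, $B=A\setminus J_a$, $m=m_a$. If $X(P_a)\cap I=A$, then
\begin{enumerate}
\item[(i)] no private line of $P_a$ has a label in $I\setminus A$, and
\item[(ii)] every label in $B$ occurs on a private line of $P_a$,
\end{enumerate}
because the labels in $B$ are not supplied by $M$. We bound the probabilities of (i) and of (ii) given (i).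

\emph{Event} (i). By Bernoulli's inequality $1-zp\le(1-p)^z$, so
\[
\Pr(\text{i})=(1-zp)^m\le(1-p)^{zm}=2^{-zm/N}\le 2^{-z(1-r/N)}\le2^{-z}e^{Kr/N}.
\]

\emph{Event} (ii) \emph{given} (i). We may assume $B\ne\emptyset$, so $z<K$. Given (i), the $m$ private labels are independent and identically distributed, and each $b\in B$ has probability $p'=p/(1-zp)$, where $p'<1$ because $(z+1)p\le Kp\le\frac12$. The labels in $B$ compete for the $m$ lines, so their occurrences should be negatively correlated. Indeed:

\emph{Claim. All $b\in B$ occur with probability at most $\big(1-(1-p')^m\big)^{|B|}$.} Fix $b\in B$ and let $E$ be the event that all elements of $B\setminus\{b\}$ occur. Given that $b$ does not occur, the labels are independent with the law conditioned on being $\ne b$. This law is obtained by resampling each label equal to $b$ from the conditional law. Resampling destroys no occurrence of another label, so $\Pr(E\mid b\text{ does not occur})\ge\Pr(E)$. Hence $\Pr(E\text{ and }b\text{ occurs})\le\Pr(E)\Pr(b\text{ occurs})=\Pr(E)\big(1-(1-p')^m\big)$, and the claim follows by induction on $|B|$.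

Next,
\[
1-p'=\frac{1-(z+1)p}{1-zp}=(1-p)(1-\eta),\qquad \eta=\frac{zp^2}{(1-zp)(1-p)}\le4Kp^2,
\]
since $zp\le Kp\le\frac12$ and $p\le\frac12$. As $m\le N$, $\eta\le4Kp^2\le 2p<1$ and $Np^2\le1/N$, Bernoulli's inequality gives
\[
(1-p')^m\ge(1-p')^N=\tfrac12(1-\eta)^N\ge\tfrac12(1-N\eta)\ge\tfrac12\Big(1-\frac{4K}N\Big).
\]
So the conditional probability of (ii) is at most
\[
\Big(\tfrac12\Big(1+\frac{4K}N\Big)\Big)^{|B|}\le2^{-|B|}e^{4K^2/N}.
\]

\emph{Conclusion.} We have $z+|B|=|I\setminus A|+|A\setminus J_a|\ge|I|-|J_a|$. Thus, given the conditioning, $X(P_a)\cap I=A$ has probability at most $2^{-|I|+|J_a|}e^{(Kr+4K^2)/N}$. For $a=1,\dots,r$ these events depend on disjoint sets of private lines, so they are conditionally independent, and the probability in the lemma is at most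
\[
2^{-r|I|}e^{(Kr^2+4K^2r)/N}\;\mathbb E\,2^{\sum_{a\ge1}|J_a|}.
\]
Let $Y$ be the number of lines of $M$ with nonzero label. It is binomial with parameters $|M|$ and $Kp$. Each line of $M$ carries one label and contains at most $r+1$ points of $T$, so $\sum_{a\ge 1}|J_a|\le(r+1)Y$ and
\[
\mathbb E\,2^{\sum_{a\ge 1}|J_a|}\le\mathbb E\,2^{(r+1)Y}\le(1+Kp2^{r+1})^{|M|}\le\exp\!\Big(\frac{r^2K2^{r+1}}N\Big).
\]
This proves the first bound. If $K\le3L$ and $r\le3\sqrt L$, then $K\le N/2$ for large $q$. Since $2^{3\sqrt L+1}=q^{o(1)}$, the exponent in the lemma tends to $0$, uniformly in such $K$ and $r$, and the exponential factor is at most $2$ for large $q$.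
\end{proof}

\section{From codes to a partition: the upper bound in Theorem~\ref{thm:A}}\label{sec:A}

\subsection*{What the coding classes resolve}

Call two vertices \emph{of the same kind} if both are points or both are lines. For a labeling with labels $0,1,\dots,K$ let $C_i$, $i\in[K]$, be the set of all vertices, points and lines, of label $i$. Consider the following property:
\begin{equation}\label{eq:proper}
\parbox{0.82\textwidth}{there are no distinct vertices $u,v$ of the same kind that have the same label $i\neq0$ and satisfy $X(u)\setminus\{i\}=X(v)\setminus\{i\}$.}
\end{equation}
It says that the vertices of $C_i$ of one kind are told apart by the \emph{other} coding classes; the class $C_i$ gives them no information, because they all have distance $0$ from it.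

A coding class contains points and lines, and these too must be told apart. This takes one extra class with a single element $\ell_0$, a line: as $G(\Pi_q)$ is bipartite, $d(\cdot,\{\ell_0\})$ is odd for points and even for lines.

\begin{lemma}\label{lem:frame}
Fix a labeling with property \eqref{eq:proper} and a line $\ell_0$ of label $0$. Consider any partition of the vertex set whose classes are the nonempty sets among $C_1,\dots,C_K$, the set $\{\ell_0\}$, and some further sets of label-$0$ vertices. If distinct vertices $u,v$ have equal representations, then they are of the same kind, have label $0$, lie in a common class other than $\{\ell_0\}$, and satisfy $X(u)=X(v)$.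
\end{lemma}

\begin{proof}
The position of the coordinate $0$ shows that $u,v$ lie in the same class; this is not $\{\ell_0\}$, which has one element. The coordinate $d(\cdot,\{\ell_0\})$ shows that they are of the same kind. If $C_i\ne\emptyset$ and $u\notin C_i$, then, by \eqref{eq:dist} or its dual, $d(u,C_i)=1$ if and only if $i\in X(u)$; the same holds for $v$. If $C_i=\emptyset$, then $i$ lies in no code. Hence, if $u,v$ lay in a common class $C_i$, their codes would agree outside $i$, contrary to \eqref{eq:proper}. So both have label $0$, neither lies in any $C_i$, and their codes agree everywhere.
\end{proof}

Property \eqref{eq:proper} concerns pairs, and for arbitrary pairs of points one would need $K\approx 2L$. But it concerns only pairs inside a coding class. These classes are small, with on the order of $q$ elements instead of $q^2$, so that $K$ slightly above $L$ suffices.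

\begin{lemma}\label{lem:proper}
For all large $q$ let $K=K(q)$ be an integer with $L+\sqrt\lambda\le K\le3L$. With probability $1-o(1)$ the random labeling has property \eqref{eq:proper} and some line has label $0$.
\end{lemma}

\begin{proof}
Consider pairs of points. The labels of points are independent of the codes of points, which depend on labels of lines. For each $i\in[K]$, two given points both have label $i$ with probability $p^2$, and their codes agree on $[K]\setminus\{i\}$ with probability at most $2\cdot2^{-(K-1)}$ by Lemma~\ref{lem:codes} with $r=1$. So the expected number of violating pairs of points is at most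
\[
\frac{n^2}2\cdot Kp^2\cdot 2\cdot2^{-(K-1)}\le2K\,\frac{n^2}{N^2}\,2^{-L-\sqrt\lambda}=2K\,\frac n{N^2}\,2^{-\sqrt\lambda}\le2K2^{-\sqrt\lambda}\longrightarrow0,
\]
since $K=O(\lambda)$. The same bound holds for lines. Finally, the probability that no line has label $0$ is $(Kp)^n\le2^{-n}\to0$.
\end{proof}

\subsection*{The first gain: groups of two}

To see the method at work, let $K=\lceil\frac32L+\sqrt L\rceil$. By Lemma~\ref{lem:codes} with $r=2$ and $I=[K]$, the expected number of triples of points with equal codes is at most
\[
\frac{n^3}6\cdot2\cdot2^{-2K}\le\tfrac13\,2^{-2\sqrt L}\longrightarrow0,
\]
and the same for lines. So for large $q$ we can fix a labeling in which no three vertices of the same kind share a code, \eqref{eq:proper} holds, and some line $\ell_0$ has label $0$. Whenever two label-$0$ vertices of the same kind share a code, color one of them $1$ and the other $2$; color the remaining label-$0$ vertices $1$. Let $D_1,D_2$ be the two color classes, with $\ell_0$ removed. The partition into the nonempty ones among $C_1,\dots,C_K,D_1,D_2,\{\ell_0\}$ is resolving: by Lemma~\ref{lem:frame}, two vertices with equal representations would be of the same kind, with label $0$, equal code and equal color, which the coloring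 excludes. So $\mathrm{pd}(G(\Pi_q))\le K+3$, about $3\log_2 q$ instead of $4\log_2q$. Note that the distances to $D_1$ and $D_2$ are never used: these classes matter only through membership.

\subsection*{Groups of $\sqrt L$}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:A}]
Put $t=\lceil\sqrt L\rceil$ and $K=\lceil L+\sqrt L\rceil$. By Lemma~\ref{lem:codes} with $r=t$ and $I=[K]$, for large $q$ the expected number of $(t+1)$-sets of points with equal codes is at most
\[
\frac{n^{t+1}}{(t+1)!}\cdot2\cdot2^{-tK}\le\frac{2\cdot2^{L-t\sqrt L}}{(t+1)!}\le\frac2{(t+1)!}\longrightarrow0,
\]
and the same holds for lines. Together with Lemma~\ref{lem:proper}, this shows that for large $q$ there is a labeling with property \eqref{eq:proper} such that no $t+1$ vertices of the same kind share a code and some line $\ell_0$ has label $0$.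

Color the label-$0$ vertices with $1,\dots,t$ so that any two of the same kind with equal codes get different colors. Let $D_j$ be the set of label-$0$ vertices other than $\ell_0$ of color $j$. Consider the partition into the nonempty sets among $C_1,\dots,C_K$, $D_1,\dots,D_t$ and $\{\ell_0\}$. If $u\ne v$ had equal representations, then by Lemma~\ref{lem:frame} they would be of the same kind, have equal codes and lie in a common $D_j$, which the coloring excludes. So the partition is resolving, and it has at most
\[
K+t+1\le L+2\sqrt L+3
\]
classes. Together with the lower bound from Section~\ref{sec:dist} and $L=2\log_2q+o(1)$, this proves Theorem~\ref{thm:A}.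
\end{proof}

\section{The lower bound in Theorem~\ref{thm:B}}

For the inequality $n\le k2^{k-1}$ to be nearly tight, the points would have to be spread evenly over all $k$ classes, so that the name of the class is worth $\log_2k$ bits, and all classes would have to give nearly fair bits. The same count applies to lines, and there the first demand does harm: a class with many points meets nearly all lines, so its bit about a random line is worth almost nothing. Dually, a class with many lines covers nearly all points. We first make this last remark precise, and then combine the counts for points and for lines.

\begin{lemma}\label{lem:cover}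
For any set of $b\ge1$ lines, at most $qn/b$ points lie on none of them.
\end{lemma}

\begin{proof}
Let $x_P$ be the number of these lines through the point $P$, and $u$ the number of points with $x_P=0$. Then $\sum_Px_P=bN$. Counting ordered pairs of the lines, two different ones meeting in exactly one point, gives $\sum_Px_P^2=bN+b(b-1)=b^2+qb$. By the Cauchy--Schwarz inequality $(bN)^2\le(n-u)(b^2+qb)$, so $n-u\ge bN^2/(b+q)$. As $N^2-n=q$,
\[
u\le\frac{n(b+q)-bN^2}{b+q}=\frac{q(n-b)}{b+q}\le\frac{qn}b.\qedhere
\]
\end{proof}

To combine such information for all classes we use entropy. In this section $H$ denotes Shannon entropy in bits and $h(x)=-x\log_2x-(1-x)\log_2(1-x)$ the entropy of a bit that is $1$ with probability $x$. Recall that a random variable with at most $m$ values has entropy at most $\log_2m$, with equality for a uniform variable with exactly $m$ values; that $H(f(X))\le H(X)$; that entropy is subadditive; that $H(X)=H(f(X))+H(X\mid f(X))$; and that $h$ is increasing on $[0,\frac12]$ with $h(x)=O(x\log_2(1/x))$ as $x\to0$.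

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:B}]
Let $(S_1,\dots,S_k)$ be a resolving partition with $k=\mathrm{pd}(G(\Pi_q))$. If $k>3\log_2q$, there is nothing to prove for large $q$, so let $k\le3\log_2q$. Let $a_i$ and $b_i$ be the numbers of points and lines in $S_i$, and let
\[
s=\#\{i:a_i\ge q^{3/2}\},\qquad s'=\#\{i:b_i\ge q^{3/2}\}.
\]
For large $q$ we have $kq^{3/2}<n$, hence $s,s'\ge1$.

Let $P$ be a uniformly random point, $I$ the index of its class, and $X_i\in\{0,1\}$ the indicator of the event that $S_i$ contains a line through $P$. By \eqref{eq:dist}, $I$ and $(X_i)_{i\le k}$ determine the representation of $P$, hence $P$. So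
\[
\log_2n=H(P)\le H(I)+\sum_{i=1}^kH(X_i).
\]

\emph{The bits.} If $b_i\ge q^{3/2}$, then $\Pr(X_i=0)\le q^{-1/2}$ by Lemma~\ref{lem:cover}, so $H(X_i)\le h(q^{-1/2})$ for large $q$. For the other $k-s'$ indices, $H(X_i)\le1$.

\emph{The name of the class.} Let $F$ be the event $a_I<q^{3/2}$. Then $\Pr(F)\le kq^{3/2}/n\le\rho$, where $\rho=kq^{-1/2}$ is at most $\frac12$ for large $q$. Given $F$, the index $I$ has at most $k$ values; otherwise it has at most $s$ values. As the indicator of $F$ is a function of $I$, we get $H(I)\le h(\rho)+\rho\log_2k+\log_2s$.

Together,
\[
\log_2n\le\log_2s+k-s'+\varepsilon,\qquad\varepsilon=h(\rho)+\rho\log_2k+k\,h(q^{-1/2}),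
\]
and $\varepsilon=o(1)$, uniformly, because $k\le3\log_2q$. The dual argument gives $\log_2n\le\log_2s'+k-s+\varepsilon$. So a class that is rich in points helps in the first inequality, by way of $\log_2s$, but costs a whole bit in the second. Adding the two inequalities and using $m-\log_2m\ge1$ for integers $m\ge1$ (that is, $2^{m-1}\ge m$), we obtain
\[
2k\ge2\log_2n+(s-\log_2s)+(s'-\log_2s')-2\varepsilon\ge2\log_2n+2-2\varepsilon .
\]
Thus $k\ge\log_2n+1-o(1)\ge2\log_2q+1-o(1)$.
\end{proof}

\section{The upper bound in Theorem~\ref{thm:B}}

In terms of $\lambda=\log_2q$, the upper bound of Theorem~\ref{thm:A} is $2\lambda+2\sqrt2\sqrt\lambda+O(1)$. To replace $2\sqrt2$ by $2$ we take $t\approx\sqrt\lambda$ and $K\approx L+\sqrt\lambda$. Now the first-moment bound for $(t+1)$-sets with equal codes is no longer small: it is $q^{1-o(1)}$. So there may be codes shared by more than $t$ points, too many for our $t$ colors. But with high probability these codes involve only $o(q)$ points altogether, and none is shared by more than $2t$ points. We split every oversized group into two parts of size at most $t$, reuse the same $t$ colors in both parts, and add \emph{one} class $Y$ whose distance tells the parts apart. Since each point lies on $q+1$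 lines and only $o(q)$ points are involved, we can choose for each point of the second part a line through it that avoids all other involved points; these lines go into $Y$. As they then share a class, they have to be told apart by their codes.

\subsection*{The labeling}

Put $t=\lceil\sqrt\lambda\,\rceil$ and $K=\lceil L+\sqrt\lambda\,\rceil$. Let $W$ be the set of points whose code is shared by at least $t+1$ points (itself included), and $W^*$ the set of lines whose code is shared by at least $t+1$ lines (itself included). We claim that with probability $1-o(1)$ the random labeling has property \eqref{eq:proper} and the following properties.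
\begin{enumerate}
\item[(a)] $|W|\le q/16$ and $|W^*|\le q/16$.
\item[(b)] No $2t+1$ vertices of the same kind share a code.
\item[(c)] No four collinear points share a code; no four concurrent lines share a code.
\item[(d)] Every vertex has at most $q/16$ neighbors of nonzero label.
\end{enumerate}
Property \eqref{eq:proper} is Lemma~\ref{lem:proper}. The other properties are self-dual, so it suffices to verify (a)--(c) for points and (d) for vertices that are points. We apply Lemma~\ref{lem:codes} with $I=[K]$ and $r\in\{t,2t,3\}$. This is allowed for large $q$, since $K\le3L$, $3\le 3\sqrt L$, and $2t\le2\sqrt\lambda+2\le3\sqrt{2\lambda}\le3\sqrt L$. We use $2^{-K}\le n^{-1}2^{-\sqrt\lambda}$, $t\sqrt\lambda\ge\lambda$ and $n\le2q^2$.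

(a) A code shared by exactly $m\ge t+1$ points contributes $m$ to $|W|$, and $m\le(t+1)\binom m{t+1}$ because $\binom m{t+1}=\frac m{t+1}\binom{m-1}t$. So
\[
\mathbb E|W|\le(t+1)\cdot\frac{n^{t+1}}{(t+1)!}\cdot2\cdot2^{-tK}\le\frac{2n2^{-t\sqrt\lambda}}{t!}\le\frac{2n}{q\,t!}\le\frac{4q}{t!},
\]
and by Markov's inequality $\Pr(|W|>q/16)\le64/t!\to0$.

(b) The expected number of $(2t+1)$-sets of points with equal codes is at most
\[
\frac{n^{2t+1}}{(2t+1)!}\cdot2\cdot2^{-2tK}\le\frac{2n2^{-2t\sqrt\lambda}}{(2t+1)!}\le\frac{2nq^{-2}}{(2t+1)!}\le\frac4{(2t+1)!}\longrightarrow0 .
\]

(c) The expected number of $4$-sets of collinear points with equal codes is at most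
\[
n\binom N4\cdot2\cdot2^{-3K}\le\frac{N^4}{n^2}2^{-3\sqrt\lambda}\longrightarrow0 .
\]

(d) Let $m=\lfloor q/16\rfloor+1$. The probability that some point lies on at least $m$ lines of nonzero label is at most
\[
n\binom Nm(Kp)^m\le n\Big(\frac{eN}m\cdot\frac KN\Big)^m=n\Big(\frac{eK}m\Big)^m\longrightarrow0,
\]
since $K=O(\log q)$ and $m>q/16$.

For the rest of the section fix, for large $q$, a labeling with all these properties.

\subsection*{Splitting the oversized groups}

By (b), each code occurring in $W$ is shared by at least $t+1$ and at most $2t$ points. Split $W$ into disjoint sets $W_0,W_1$ such that each code occurs at most $t$ times in each of them. Split $W^*$ into $W_0^*,W_1^*$ in the same way.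

We choose a set $G$ of lines of label $0$ such that every point of $W_1$ lies on a line of $G$, no point of $W_0$ does, and the lines of $G$ have pairwise different codes. Process the points $P\in W_1$ one after another, and let $g(P)$ be a line through $P$ that
\begin{itemize}
\item contains no other point of $W$,
\item has label $0$, and
\item has a code different from those of all lines chosen before.
\end{itemize}
Among the $q+1$ lines through $P$, the first condition excludes at most $q/16$ by (a), and the second at most $q/16$ by (d). Fewer than $q/16$ lines were chosen before, and each of their codes occurs on at most three lines through $P$ by (c); so the third condition excludes at most $3q/16$. In total at most $5q/16<q+1$ lines are excluded, so $g(P)$ exists. Let $G=\{g(P):P\in W_1\}$. Since $g(P)$ meets $W$ only in $P$, no point of $W_0$ lies on a line of $G$.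

Dually, choose a set $H$ of points of label $0$, with pairwise different codes, such that every line of $W_1^*$ and no line of $W_0^*$ contains a point of $H$.

\subsection*{The partition}

By (d), every point lies on at least $q+1-q/16>q/16\ge|G|$ lines of label $0$. So there is a line $\ell_0\notin G$ of label $0$. Color the label-$0$ points not in $H$ with $1,\dots,t$ so that two points with equal codes get different colors whenever both are outside $W$, both are in $W_0$, or both are in $W_1$. This is possible, as in each of these three sets a code occurs at most $t$ times. Points with equal codes are either all in $W$ or all outside $W$; so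
\begin{equation}\label{eq:color}
\parbox{0.82\textwidth}{if two different colored points have equal codes and equal colors, then one of them lies in $W_0$ and the other in $W_1$.}
\end{equation}
Color the label-$0$ lines not in $G\cup\{\ell_0\}$ in the dual way, with $W_0^*$ and $W_1^*$ in place of $W_0$ and $W_1$; the dual of \eqref{eq:color} holds for them. Let $D_j$ be the set of all vertices of color $j$, and put $Y=G\cup H$. The classes are
\[
C_1,\dots,C_K,\quad D_1,\dots,D_t,\quad Y,\quad\{\ell_0\},
\]
with empty sets discarded. As $L\le2\lambda+1$, their number is at most
\[
K+t+2\le L+2\sqrt\lambda+4\le2\log_2q+2\sqrt{\log_2q}+5 .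
\]

\begin{proof}[Proof that the partition is resolving]
The sets $D_j$ and $Y$ consist of label-$0$ vertices, so Lemma~\ref{lem:frame} applies. Suppose that $u\ne v$ have equal representations. Then they are of the same kind, $X(u)=X(v)$, and they lie in a common class $Y$ or $D_j$. Let them be points.

If $u,v\in Y$, then $u,v\in H$, but the points of $H$ have pairwise different codes, a contradiction.

If $u,v\in D_j$, then by \eqref{eq:color} we may assume $u\in W_1$ and $v\in W_0$. The point $u$ lies on the line $g(u)\in G\subseteq Y$, so $d(u,Y)=1$. The point $v$ lies on no line of $G$ and is not in $Y$, so $d(v,Y)\ge2$ by \eqref{eq:dist}. This contradicts the equality of the representations.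

If $u,v$ are lines, the dual argument applies with $G,H$ and $W_0,W_1$ replaced by $H,G$ and $W_0^*,W_1^*$: two lines of $Y$ lie in $G$ and have different codes, and two lines of $D_j$ with equal codes are told apart by whether they contain a point of $H$. This completes the proof of Theorem~\ref{thm:B}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BN} Zolt\'an Bl\'azsik, Zolt\'an L\'or\'ant Nagy, \emph{Partition dimension of projective planes}, arXiv:1611.09637 (2016).
\end{thebibliography}

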